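
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}

\title{Lowness for Isometric Isomorphism of Banach Spaces}


\begin{abstract}
A Turing degree is low for isometric isomorphism of Banach spaces if, whenever it
computes a linear isometric isomorphism between two computable presentations of
Banach spaces, there is also a computable one. We show that no Martin-L\"of random
degree has this property, so that the degrees with this property have measure zero. In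
fact the property coincides with lowness for isomorphism of computable countable
structures and with lowness for paths through computable trees. The main step attaches
to every computable tree two computably presented norms on $c_0$, as close to the
supremum norm as desired, such that an oracle computes a linear isometric isomorphism
between the two spaces if and only if it computes a path through the tree.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

A separable Banach space becomes an object of computation once we fix a sequence of
vectors whose rational combinations are dense and whose norms can be computed. All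
statements below hold for real scalars and, separately, for complex scalars; $F$ is
the scalar field, and $F_0$ is $\mathbb Q$ or $\mathbb Q(i)$ accordingly.

\begin{definition}
A \emph{presentation} of a separable Banach space $\mathcal B$ is a pair
$\mathcal B^\#=(\mathcal B,R)$ where $R:\omega\to\mathcal B$ is a sequence whose linear
span over $F_0$ is dense in $\mathcal B$. The vectors in this span are the
\emph{rational vectors} of $\mathcal B^\#$; they are given to a machine by codes for
formal $F_0$-linear combinations of the $R(n)$. The presentation is \emph{computable}
if the norms of the rational vectors are computable reals, uniformly in the codes.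

A linear isometric isomorphism $T$ from $\mathcal B^\#$ onto a presentation
$\mathcal B^+$ is \emph{computable from an oracle} $Y$ if $Y$ computes, uniformly from
each rational vector $v$ of $\mathcal B^\#$, a sequence of rational vectors of
$\mathcal B^+$ whose $k$-th term is within $2^{-k}$ of $T(v)$.
\end{definition}

Two computable presentations can be isometrically isomorphic without being computably
so. The isomorphism then carries information, and one asks which oracles can supply it.
The oracles at the bottom of this scale are those that never help.

\begin{definition}
A Turing degree $\mathbf d$ is \emph{low for isometric isomorphism of Banach spaces}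
if, whenever $\mathcal B^\#$ and $\mathcal B^+$ are computable presentations of Banach
spaces and $\mathbf d$ computes a linear isometric isomorphism from $\mathcal B^\#$
onto $\mathcal B^+$, there is a computable one. It is \emph{low for isomorphism} if any
two computable countable structures that are isomorphic via a $\mathbf d$-computable
isomorphism are computably isomorphic.
\end{definition}

A set of degrees \emph{has measure zero} if the set of all $Z\in2^{\omega}$ whose
degree belongs to it is null for the uniform measure $\mu$ on Cantor space.
It is known that the degrees that are low for isomorphism have measure zero, and in fact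
that no Martin-L\"of random degree is low for isomorphism. The following question comes
from Franklin and McNicholl \cite{FM}: \emph{do the degrees that are low for isometric
isomorphism of Banach spaces have measure zero?}

\subsection{What to expect}

A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments, and $[S]$
is the set of infinite paths of the tree $S$. Call $\mathbf d$ \emph{low for paths} if
every computable tree $S\subseteq\omega^{<\omega}$ with a $\mathbf d$-computable path
has a computable path. An isomorphism of computable structures, taken together with its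
inverse, is a pair of functions subject to conditions each of which, if it fails, is
seen to fail at a finite stage; hence such pairs are the paths of a computable tree.
Isometric isomorphisms can be described in a similar way, by rational approximations to
the map and to preimages (Section~\ref{sec:class}). So lowness for paths implies both
other notions. To show that a degree is \emph{not} low, one needs the opposite
direction: isometries must be able to code paths.

In the Banach space setting the coding meets two obstacles. First, isometries come in
continuous families (already because of scalars of modulus $1$ in the complex case) and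
are computed only approximately, whereas a path is discrete. Second, familiar spaces
have too many isometries. Take $c_0$ with the supremum norm. Its dual is $\ell_1$, the
extreme points of whose unit ball are the functionals $\lambda e_i^*$ with
$|\lambda|=1$. The adjoint of an isometry of $c_0$ onto itself permutes them, so the
isometry permutes the unit vectors $e_i$ up to scalars of modulus $1$. This settles the
first obstacle, as a permutation of $\omega$ is discrete. But every permutation occurs,
and so nothing is coded. We therefore change the norm of $c_0$ slightly, so that it
records a color for each pair $\{e_i,e_j\}$ and only the color-preserving permutations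
survive.

\subsection{Results}

\begin{theorem}\label{thm:A}
No Martin-L\"of random degree is low for isometric isomorphism of Banach spaces, and so
the degrees that are low for isometric isomorphism have measure zero. Moreover, for each
rational $\varepsilon\in(0,2/5]$ there is a single Banach space $\mathcal B$, namely
$c_0$ with a norm satisfying
$\|x\|_\infty\le\|x\|\le(1+\varepsilon)\|x\|_\infty$, with two computable presentations
$\mathcal B^\#$ and $\mathcal B^+$ that are not computably isometrically isomorphic,
although every Martin-L\"of random computes a linear isometric isomorphism of
$\mathcal B^\#$ onto $\mathcal B^+$.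
\end{theorem}

\begin{theorem}\label{thm:B}
For every Turing degree $\mathbf d$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\mathbf d$ is low for isometric isomorphism of Banach spaces;
\item[(2)] for some rational $\varepsilon\in(0,2/5]$, $\mathbf d$ is low for isometric
isomorphism restricted to the spaces $(c_0,\|\cdot\|)$ with
$\|x\|_\infty\le\|x\|\le(1+\varepsilon)\|x\|_\infty$;
\item[(3)] $\mathbf d$ is low for paths;
\item[(4)] $\mathbf d$ is low for isomorphism.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
Every $2$-generic degree is low for isometric isomorphism of Banach spaces. So the set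
of all $Z\in2^\omega$ whose degree is low for isometric isomorphism is null but
comeager.
\end{corollary}

Both theorems rest on the following coding result, proved in
Sections~\ref{sec:norms} and~\ref{sec:trees}.

\begin{proposition}\label{prop:code}
For each computable tree $S\subseteq\omega^{<\omega}$ and each rational
$\varepsilon\in(0,2/5]$ there are computable presentations $X^\#$ and $X'^\#$ of
spaces $X$ and $X'$, each of which is $c_0$ with a norm satisfying
$\|\cdot\|_\infty\le\|\cdot\|\le(1+\varepsilon)\|\cdot\|_\infty$, such that for every
oracle $Y$: $Y$ computes a linear isometric isomorphism from $X^\#$ onto $X'^\#$ if and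
only if $Y$ computes a path of $S$.
\end{proposition}

The two spaces here are formally different. This is harmless. Let
$Q:\mathcal B\to\mathcal C$ be any linear isometric isomorphism, computable or not, and
let $\mathcal C^\#=(\mathcal C,R)$ be a computable presentation. Then
$(\mathcal B,Q^{-1}\circ R)$ is a presentation of $\mathcal B$ in which each formal
rational combination has the same norm as in $\mathcal C^\#$, so it is computable. For
every presentation $\mathcal A^\#$, the map $T\mapsto Q^{-1}T$ is a bijection from the
linear isometric isomorphisms of $\mathcal A^\#$ onto $\mathcal C^\#$ to those of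
$\mathcal A^\#$ onto $(\mathcal B,Q^{-1}\circ R)$, and an oracle computes $Q^{-1}T$ if
and only if it computes $T$, since the same codes serve for both. We refer to this as
\emph{transport}. By transport it does not matter whether the definition of lowness (or
condition (2) of Theorem~\ref{thm:B}) speaks of presentations of one space or of two.

\section{Norms on $c_0$ that see colored pairs}\label{sec:norms}

\subsection{Two coordinates}

Let $c>0$ and consider on $\mathbb R^2$ the norm
\[
\|x\|=\max\bigl(|x_1|,\ |x_2|,\ c(|x_1|+|x_2|)\bigr).
\]
If $c\le\frac12$ the last term never exceeds the larger of the first two, and if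
$c\ge1$ it is never smaller than either. In both cases part of the formula is invisible. For
$\frac12<c<1$ everything is visible: the dual unit ball is the octagon of
Figure~\ref{fig:oct}, with vertices $\pm e_1^*$, $\pm e_2^*$ (``singles'') and
$c(\pm e_1^*\pm e_2^*)$ (``pairs''). The number $c$ can be read off from the pairs
\emph{if one knows which vertices are the singles}. The adjoint of a linear isometry
maps vertices of dual balls to vertices, but it might exchange the two kinds: for
$c=1/\sqrt2$ the octagon is regular, and the rotation by $\pi/4$ does exchange them. For
smaller $c$ there is a linear test that tells the kinds apart: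
\[
e_1^*+e_2^*=\tfrac1c\cdot c(e_1^*+e_2^*),\qquad
c(e_1^*+e_2^*)+c(e_1^*-e_2^*)=2c\cdot e_1^* .
\]
Two singles add up to $\frac1c$ times a pair, while two pairs add up to only $2c$ times
a single; and $2c<\frac1c$ exactly when $c<1/\sqrt2$. Below, all values of $c$ lie
between $\frac12$ and $\frac12(1+\varepsilon)$, and the bound $\varepsilon\le\frac25$
serves only to keep them below $1/\sqrt2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[gray,->] (-1.3,0)--(1.9,0);
\draw[gray,->] (0,-1.2)--(0,1.35);
\draw[thick] (1,0)--(.6,.6)--(0,1)--(-.6,.6)--(-1,0)--(-.6,-.6)--(0,-1)--(.6,-.6)--cycle;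
\foreach \x/\y in {1/0,0/1,-1/0,0/-1} \fill (\x,\y) circle (1.3pt);
\foreach \x/\y in {.6/.6,-.6/.6,-.6/-.6,.6/-.6} \draw[fill=white] (\x,\y) circle (1.3pt);
\draw[dashed] (.63,.63)--(1,1);
\draw (.96,.96) rectangle (1.04,1.04);
\draw (1.16,-.04) rectangle (1.24,.04);
\node[right] at (1.04,1) {$e_1^*+e_2^*$};
\node[above right] at (1.16,.02) {$2c\,e_1^*$};
\node[below left] at (1.02,-.02) {$e_1^*$};
\node[left] at (0,1.12) {$e_2^*$};
\end{tikzpicture}
\caption{The dual unit ball of
$\max(|x_1|,|x_2|,c(|x_1|+|x_2|))$ on $\mathbb R^2$ for $c=0.6$. Solid dots: singles.
Circles: pairs. Squares: the sum $e_1^*+e_2^*$ of two singles, which is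
$1/c\approx1.67$ times a pair, and the sum $2c\,e_1^*$ of the two pairs on the right,
which is $2c=1.2$ times a single.}
\label{fig:oct}
\end{figure}

\subsection{The spaces $X_\kappa$}

Fix a rational $\varepsilon\in(0,2/5]$ and put
\[
\theta_k=\tfrac12\Bigl(1+\varepsilon\,\tfrac{k+1}{k+2}\Bigr)\quad(k\in\omega),\qquad
a=\tfrac12\bigl(1+\tfrac\varepsilon2\bigr),\qquad b=\tfrac12(1+\varepsilon).
\]
The $\theta_k$ are distinct and lie in $[a,b]$. Moreover
\begin{equation}\label{eq:ab}
a>\tfrac12,\qquad b<1,\qquad 2b<\tfrac1b,
\end{equation}
the last because $2b^2=\frac12(1+\varepsilon)^2\le\frac12(1.4)^2=0.98$.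

A \emph{coloring} is a map $\kappa:[\omega]^2\to\omega$ on unordered pairs. Given
$\kappa$, write $c_{ij}=\theta_{\kappa\{i,j\}}$ and let $X_\kappa$ be $c_0$ with the norm
\[
\|x\|_\kappa=\max\Bigl(\sup_i|x_i|,\ \sup_{i\ne j}c_{ij}\bigl(|x_i|+|x_j|\bigr)\Bigr).
\]
Then $\|x\|_\infty\le\|x\|_\kappa\le2b\|x\|_\infty=(1+\varepsilon)\|x\|_\infty$. So
$X_\kappa$ is a Banach space, and $X_\kappa^\#=(X_\kappa,(e_i)_{i\in\omega})$ is a
presentation, where $e_i$ are the unit vectors.

\emph{If $\kappa$ is computable, then $X_\kappa^\#$ is a computable presentation.}
Indeed, let $v$ have finite support $E$. A pair $\{i,j\}$ with $i\in E$, $j\notin E$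
contributes $c_{ij}|v_i|\le b|v_i|<|v_i|$, and a pair disjoint from $E$ contributes $0$.
Hence $\|v\|_\kappa$ is the maximum of the finitely many numbers $|v_i|$ for $i\in E$ and
$c_{ij}(|v_i|+|v_j|)$ for $i\ne j$ in $E$ (and $0$ if $E=\emptyset$), and these are
computable from the code of $v$.

A \emph{color isomorphism} from $\kappa$ to $\kappa'$ is a permutation $\sigma$ of
$\omega$ with $\kappa'\{\sigma(i),\sigma(j)\}=\kappa\{i,j\}$ for all $i\ne j$. We shall
prove that, up to scalars of modulus $1$, color isomorphisms are the only isometric
isomorphisms $X_\kappa\to X_{\kappa'}$. As in the two-coordinate case, we find the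
extreme points of the dual ball, tell singles from pairs, and read off the colors.

\subsection{The extreme points of the dual ball}

Since $\|\cdot\|_\kappa$ is equivalent to $\|\cdot\|_\infty$, the dual of $X_\kappa$ is
$\ell_1$ with an equivalent norm. Let $e_i^*$ be the coordinate functionals, and call
$f(e_i)$ the $i$-th coefficient of $f$. Let $B^*$ be the dual unit ball, and let
$D_\kappa$ consist of
\begin{itemize}
\item the \emph{singles} $\lambda e_i^*$, where $|\lambda|=1$, and
\item the \emph{pairs} $c_{ij}(\lambda e_i^*+\mu e_j^*)$, where $i\ne j$ and
$|\lambda|=|\mu|=1$.
\end{itemize}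
By the definition of the norm, $\|x\|_\kappa=\sup_{f\in D_\kappa}|f(x)|$.

\begin{lemma}\label{lem:ext}
The set of extreme points of $B^*$ is $D_\kappa$.
\end{lemma}

We use three textbook facts. \emph{Krein--Milman}: a compact convex set in a locally
convex space is the closed convex hull of its extreme points. \emph{Milman}: if $K$ and
its closed convex hull are compact, all extreme points of that hull lie in $K$.
\emph{Hahn--Banach}: a functional $g$ outside a nonempty $w^*$-closed convex set $C$ is
separated from it by a vector, i.e.\
$\operatorname{Re}g(x)>\sup_{f\in C}\operatorname{Re}f(x)$ for some $x$. Recall also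
that $B^*$, as the unit ball of a dual space, is $w^*$-compact. To apply Milman's
theorem we need a \emph{compact} set, and $D_\kappa$ is not $w^*$-closed: if
$j\to\infty$, pairs on $\{i,j\}$ accumulate at multiples of $e_i^*$ with factor of
modulus at most $b$. So we add such multiples; as their norm is at most $b<1$, they will
not count.

\begin{proof}
Write $D=D_\kappa$ and $\|\cdot\|=\|\cdot\|_\kappa$, and let
\[
K=D\cup\{te_i^*:\ i\in\omega,\ |t|\le b\}.
\]

\emph{$B^*$ is the $w^*$-closed convex hull of $K$.} The formula for the norm gives
$D\subseteq B^*$. We have $|x_i|\le\|x\|$ and $\|e_i\|=1$, so $\|te_i^*\|=|t|$. Hence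
$K\subseteq B^*$. As $K$ is invariant under multiplication by scalars of modulus $1$ and
$D\subseteq K\subseteq B^*$,
\begin{equation}\label{eq:supK}
\|x\|=\sup_{f\in K}\operatorname{Re}f(x)\qquad(x\in X_\kappa).
\end{equation}
The $w^*$-closed convex hull of $K$ is contained in $B^*$. If some $g\in B^*$ were
outside it, the Hahn--Banach theorem would give $x$ with
$\operatorname{Re}g(x)>\sup_{f\in K}\operatorname{Re}f(x)=\|x\|$, which is impossible.

\emph{$K$ is $w^*$-compact.} As $X_\kappa$ is separable, $B^*$ is $w^*$-metrizable; and
as $B^*$ is bounded and the finitely supported vectors are dense, $w^*$-convergence of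
sequences in $B^*$ to elements of $B^*$ is convergence of every coefficient. Given a
sequence in $K$, pass to a subsequence on which all terms are singles, or all are pairs,
or all are of the form $te_i^*$ with $|t|\le b$; each index is constant or tends to
infinity; and all scalars (including the numbers $c_{ij}$) converge. An index tending to
infinity contributes $0$ to the limit. So the limit of singles is a single or $0$; the
limit of multiples $te_i^*$ is of the same form or $0$; and the limit of pairs is a pair
(both indices constant, whence $c_{ij}$ is constant), or $te_i^*$ with $|t|\le b$ (one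
index constant), or $0$. All these are in $K$; in particular $0=0\cdot e_0^*$ is.

\emph{Extreme points are in $D$.} By Milman's theorem they are in $K$. They have norm
$1$, whereas $\|te_i^*\|\le b<1$ for $|t|\le b$. So they are in $D$.

\emph{Every $f\in D$ is extreme.} It suffices to find $x$ such that
$\operatorname{Re}g(x)$, over $g\in K$, attains its maximum $M$ only at $g=f$. Given
such an $x$, $M$ is also the maximum over $B^*$, the $w^*$-closed convex hull of $K$, so
$\{g\in B^*:\operatorname{Re}g(x)=M\}$ is a nonempty $w^*$-compact face of $B^*$. Its
extreme points are extreme in $B^*$, hence lie in $K$, hence equal $f$. By Krein--Milman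
the face is $\{f\}$, and so $f$ is extreme.

For $f=\lambda e_i^*$ take $x=\bar\lambda e_i$. Then $f(x)=1$. Every other single has
$\operatorname{Re}g(x)<1$, and pairs and the functionals $te_k^*$, $|t|\le b$, have
$|g(x)|\le b<1$.

For $f=c_{ij}(\lambda e_i^*+\mu e_j^*)$ take $x=\bar\lambda e_i+\bar\mu e_j$. Then
$f(x)=2c_{ij}\ge2a>1$. Singles have $|g(x)|\le1$. The functionals $te_k^*$ with
$|t|\le b$, and the pairs with index set different from $\{i,j\}$, have $|g(x)|\le b<1$.
A pair $g=c_{ij}(\lambda'e_i^*+\mu'e_j^*)\ne f$ has
$\operatorname{Re}g(x)=c_{ij}\operatorname{Re}(\lambda'\bar\lambda+\mu'\bar\mu)<2c_{ij}$.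
\end{proof}

The inequality $a>\frac12$ was used for the pairs. Next comes the test
from the two-coordinate case, the one place where $2b<1/b$ is needed.

\begin{lemma}\label{lem:sep}
An element $f\in D_\kappa$ is a pair if and only if there are linearly independent
$h_1,h_2\in D_\kappa$ and a real $r\ge1/b$ with $rf=h_1+h_2$.
\end{lemma}

\begin{proof}
If $f=c_{ij}(\lambda e_i^*+\mu e_j^*)$, take $h_1=\lambda e_i^*$, $h_2=\mu e_j^*$, and
$r=1/c_{ij}\ge1/b$.

Now let $f=\lambda e_i^*$ be a single and $rf=h_1+h_2$ with $r>0$ and
$h_1,h_2\in D_\kappa$ independent; we show $r<1/b$. Suppose one of them, say $h_1$, is a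
single with index $k$. If $k=i$, then $h_2=rf-h_1$ is a multiple of $e_i^*$,
contradicting independence. If $k\ne i$, then the $k$-th coefficients of $h_1$ and $h_2$
cancel, so that of $h_2$ has modulus $1$. Coefficients of pairs have modulus at most
$b<1$, so $h_2$ is a single with index $k$, again contradicting independence. Hence
$h_1$ and $h_2$ are both pairs, and comparing $i$-th coefficients gives $r\le2b<1/b$.
\end{proof}

\subsection{The isometries}

\begin{lemma}\label{lem:isom}
The linear isometric isomorphisms $T:X_\kappa\to X_{\kappa'}$ are exactly the maps
determined by $Te_i=\lambda_ie_{\sigma(i)}$, where $|\lambda_i|=1$ for all $i$ and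
$\sigma$ is a color isomorphism from $\kappa$ to $\kappa'$.
\end{lemma}

\begin{proof}
Write $c'_{ij}=\theta_{\kappa'\{i,j\}}$. If $\sigma$ is a color isomorphism and $x$ is
finitely supported, then $\sum_ix_i\lambda_ie_{\sigma(i)}$ has $\sigma(i)$-th coordinate
of modulus $|x_i|$, and $c'_{\sigma(i)\sigma(j)}=c_{ij}$; so its norm in $X_{\kappa'}$ is
$\|x\|_\kappa$. The map therefore extends to a linear isometry on $X_\kappa$. Its range
is closed and contains every $e_{\sigma(i)}$, so it is onto.

Conversely, let $T:X_\kappa\to X_{\kappa'}$ be a linear isometric isomorphism. The
adjoint $T^*:X_{\kappa'}^*\to X_\kappa^*$ is one too. It maps the dual ball onto the dual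
ball, hence the extreme points onto the extreme points: by Lemma~\ref{lem:ext}, it maps
$D_{\kappa'}$ bijectively onto $D_\kappa$. As $T^*$ is a linear bijection and $b$ is the
same for $\kappa$ and $\kappa'$, an element $f\in D_{\kappa'}$ satisfies the condition in
Lemma~\ref{lem:sep} for $\kappa'$ if and only if $T^*f$ satisfies it for $\kappa$. So
$T^*$ maps singles onto singles and pairs onto pairs. In particular
\[
T^*e_j^*=\lambda'_j\,e^*_{\pi(j)},\qquad|\lambda'_j|=1,
\]
for some $\pi:\omega\to\omega$. The map $\pi$ is injective because $T^*$ preserves linear
independence, and surjective because $T^*$ maps singles onto singles. For $j\ne k$, the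
pair $c'_{jk}(e_j^*+e_k^*)$ is sent to
\[
c'_{jk}\bigl(\lambda'_je^*_{\pi(j)}+\lambda'_ke^*_{\pi(k)}\bigr)\in D_\kappa .
\]
The pairs on $\{\pi(j),\pi(k)\}$ in $D_\kappa$ have coefficients of modulus
$c_{\pi(j)\pi(k)}$, so $c'_{jk}=c_{\pi(j)\pi(k)}$. Since the $\theta_m$ are distinct,
$\kappa'\{j,k\}=\kappa\{\pi(j),\pi(k)\}$. Thus $\sigma=\pi^{-1}$ is a color isomorphism
from $\kappa$ to $\kappa'$. Finally, $(Tx)_j=(T^*e_j^*)(x)=\lambda'_jx_{\pi(j)}$; for
$x=e_i$ this vanishes unless $j=\sigma(i)$, so $Te_i=\lambda'_{\sigma(i)}e_{\sigma(i)}$.
\end{proof}

\begin{lemma}\label{lem:comp}
Let $\kappa,\kappa'$ be computable colorings and $Y$ an oracle. Then $Y$ computes a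
linear isometric isomorphism from $X_\kappa^\#$ onto $X_{\kappa'}^\#$ if and only if $Y$
computes a color isomorphism from $\kappa$ to $\kappa'$.
\end{lemma}

\begin{proof}
Given a color isomorphism $\sigma$, the map $e_i\mapsto e_{\sigma(i)}$ works: it sends
each rational vector exactly to a rational vector, found from $\sigma$.

Conversely, let $Y$ compute $T$, with $Te_i=\lambda_ie_{\sigma(i)}$ by
Lemma~\ref{lem:isom}. From $i$, $Y$ computes a rational vector $v$ with
$\|Te_i-v\|_{\kappa'}\le\frac14$. Since $\|\cdot\|_\infty\le\|\cdot\|_{\kappa'}$, we have
$|v_{\sigma(i)}|\ge\frac34$ and $|v_m|\le\frac14$ for $m\ne\sigma(i)$. So $\sigma(i)$ is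
the unique $m$ with $|v_m|^2>\frac14$, a decidable condition on the coordinates of $v$
in $F_0$.
\end{proof}

\section{Coding trees into colored pairs}\label{sec:trees}

It remains to code the paths of a tree as the color isomorphisms between two colorings.
An isomorphism should amount to choosing one node on each level, coherently. If a group
acts simply transitively on a set, then a bijection from the group onto the set that
respects the action is determined by the image of the identity, and this image can be any
point: giving such an isomorphism is the same as choosing a point. Our structures only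
have colors on \emph{unordered} pairs, so the difference of two elements must not depend
on their order. This suggests groups in which $x-y=y-x$, that is, vector spaces over
$\mathbb F_2$: we use finite sets of nodes of a level under symmetric difference. The
group consists of the even sets, and the set on which it acts consists of the odd sets,
which include the singletons. An isomorphism then chooses an odd set on each level,
perhaps not a singleton; but coherence between levels will allow us to find a path
through the chosen sets.

\begin{example}\label{ex:small}
Suppose there are two nodes $s,t$ on level $1$ and three nodes on level $2$, namely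
$s_0,s_1$ above $s$ and $t_0$ above $t$. On level $1$, the even sets are $\emptyset$ and
$\{s,t\}$ and the odd sets are $\{s\}$ and $\{t\}$. A bijection from the former to the
latter sends $\emptyset$ to $\{s\}$ or to $\{t\}$, so it chooses a node. On level $2$,
there are four even sets and four odd sets
\[
\{s_0\},\quad\{s_1\},\quad\{t_0\},\quad\{s_0,s_1,t_0\}.
\]
The bijections from even to odd sets that preserve symmetric differences are the
translations $x\mapsto x+a_2$ by one of these. To make the choices on the two levels
coherent, send each node of level $2$ to its predecessor, extend linearly, and require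
that $a_2$ be sent to $a_1$. The four odd sets go to $\{s\}$, $\{s\}$, $\{t\}$ and
$\{s\}+\{s\}+\{t\}=\{t\}$. The coherent choices $(a_1,a_2)$ are thus
\[
(\{s\},\{s_0\}),\quad(\{s\},\{s_1\}),\quad(\{t\},\{t_0\}),\quad(\{t\},\{s_0,s_1,t_0\}).
\]
The first three are the paths of length $2$. The fourth is not a path, but it contains
one that we can find: $t\in a_1$ means that an odd number of elements of $a_2$ lie above
$t$, so there is at least one. If $t$ were a dead end, with no node above it, the odd sets
on level $2$ would be $\{s_0\}$ and $\{s_1\}$, both mapped to $\{s\}$, and $t$ could not
be chosen.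
\end{example}

\begin{lemma}\label{lem:tree}
For every computable tree $S\subseteq\omega^{<\omega}$ there are computable colorings
$\kappa,\kappa'$ such that, for every oracle $Y$: $Y$ computes a path of $S$ if and only
if $Y$ computes a color isomorphism from $\kappa$ to $\kappa'$.
\end{lemma}

\begin{proof}
\emph{Padding the tree.} The tree $S$ may have empty levels, or levels with one node, on
which there are no two even sets to compare. So let
\[
S^+=\{\langle\rangle\}\cup\{0^\frown\tau:\tau\in S\}\cup
\{\langle m+1\rangle^\frown0^l:\ m\in\omega,\ l\le m\}.
\]
This is a computable tree. A path of $S^+$ cannot start with $m+1$, so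
$[S^+]=\{0^\frown h:h\in[S]\}$. For $n\ge1$ the level
$S^+_n=\{\tau\in S^+:|\tau|=n\}$ is infinite, since it contains
$\langle m+1\rangle^\frown0^{n-1}$ for all $m\ge n-1$.

\emph{The colorings.} For $n\ge1$ let $V_n$ be the $\mathbb F_2$-vector space of finite
subsets of $S^+_n$ under symmetric difference, written $+$; its zero is the empty set.
Let $V_n^0$ and $V_n^1$ be the sets of its elements of even and of odd cardinality. Since
$|x+y|\equiv|x|+|y|$ modulo $2$, $V_n^0$ is a subspace and $V_n^1$ is a coset of it. Let
$p:V_{n+1}\to V_n$ be the linear map with $p(\{\tau\})=\{\tau\restriction n\}$. It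
preserves parity, and
\begin{equation}\label{eq:odd}
\rho\in p(x)\iff\text{the number of elements of $x$ extending $\rho$ is odd}
\qquad(\rho\in S_n^+,\ x\in V_{n+1}).
\end{equation}
For $\delta\in\{0,1\}$ let
\[
A_\delta=\{(n,x):\ n\ge1,\ x\in V_n^\delta\},
\]
an infinite computable set, which we identify with $\omega$ by a computable bijection.
We call $n$ the \emph{level} of $(n,x)$. Fix computable and injective codes $\ge2$ for
all $(n,z)$ with $n\ge1$ and $z\in V_n^0\setminus\{0\}$; the same codes are used for both
values of $\delta$. Color the pairs of $A_\delta$ as follows.
\begin{itemize}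
\item For $x\ne y$, $\{(n,x),(n,y)\}$ has as color the code of $(n,x+y)$. (Note that
$x+y\in V_n^0\setminus\{0\}$.)
\item $\{(n+1,x),(n,y)\}$ has color $0$ if $p(x)=y$.
\item All other pairs have color $1$.
\end{itemize}
Let $\kappa$ and $\kappa'$ be the colorings obtained for $\delta=0$ and $\delta=1$. They
are computable.

\emph{From paths to color isomorphisms.} If $Y$ computes a path of $S$, it computes some
$h\in[S^+]$. Put $a_n=\{h\restriction n\}\in V_n^1$. Then $p(a_{n+1})=a_n$, and
$(n,x)\mapsto(n,x+a_n)$ is a bijection $A_0\to A_1$ computable from $Y$. It preserves the
colors within a level because $(x+a_n)+(y+a_n)=x+y$. It preserves the colors between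
levels $n+1$ and $n$ because $p(x+a_{n+1})=p(x)+a_n$, so that $p(x)=y$ if and only if
$p(x+a_{n+1})=y+a_n$. Pairs whose levels differ by more than one have color $1$ on both
sides.

\emph{From color isomorphisms to paths.} Let $\sigma:A_0\to A_1$ be a color isomorphism.
We first show that $\sigma$ is a translation on each level. Given $(n,x)\in A_0$, choose
$y\in V_n^0$ with $y\ne x$. The color of $\{(n,x),(n,y)\}$, the code of $(n,x+y)$, occurs
only between elements of level $n$, so $\sigma(n,x)$ has level $n$. Write
$\sigma(n,x)=(n,f_n(x))$. Preservation of colors gives $f_n(x)+f_n(y)=x+y$ for all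
$x,y\in V_n^0$ (trivially if $x=y$), and with $y=0$ we get
\[
f_n(x)=x+a_n,\qquad a_n=f_n(0)\in V_n^1 .
\]
Next, $p(0)=0$, so $\{(n+1,0),(n,0)\}$ has color $0$. Its image
$\{(n+1,a_{n+1}),(n,a_n)\}$ has color $0$ too, and so $p(a_{n+1})=a_n$.

From $\sigma$ we compute the finite sets $a_n$ and then a path of $S^+$. ``Least'' refers
to a fixed computable numbering of strings. Let $\tau_1$ be the least element of $a_1$,
which is nonempty because $|a_1|$ is odd. Given $\tau_n\in a_n=p(a_{n+1})$, by
\eqref{eq:odd} the number of elements of $a_{n+1}$ extending $\tau_n$ is odd, hence not
$0$; let $\tau_{n+1}$ be the least of them. Then $\bigcup_n\tau_n\in[S^+]$, and deleting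
its first entry gives a path of $S$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:code}]
Take $\kappa,\kappa'$ from Lemma~\ref{lem:tree} and the presentations $X_\kappa^\#$ and
$X_{\kappa'}^\#$ for the given $\varepsilon$, and apply Lemma~\ref{lem:comp}.
\end{proof}

\section{Random oracles: proof of Theorem~\ref{thm:A}}

For a set $W$ of binary strings, $[W]$ is the set of $Z\in2^\omega$ with an initial
segment in $W$. A \emph{Martin-L\"of test} is a sequence of sets
$G_n=[W_n]\subseteq2^\omega$, with $W_n$ uniformly c.e., such that
$\mu(G_n)\le2^{-n}$. A sequence $Z$ is \emph{Martin-L\"of random} if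
$Z\notin\bigcap_nG_n$ for every such test, and a degree is Martin-L\"of random if it
contains such a $Z$. There is a \emph{universal} test $(U_k)$: every sequence that is
not random lies in $\bigcap_kU_k$. Hence almost every sequence is random. No computable
$Z$ is random, as the sets $G_n=[\{Z\restriction n\}]$ show.

By Proposition~\ref{prop:code} we need a computable tree with no computable path such
that every random sequence computes a path. The complement of $U_1$ contains only random
sequences; and it contains every random sequence up to deleting finitely many bits, as we
now show.

\begin{proof}[Proof of Theorem~\ref{thm:A}]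
Let $P=2^\omega\setminus U_1$. All members of $P$ are Martin-L\"of random, so $P$ has no
computable member. Since $P$ is a $\Pi^0_1$ class, there is a computable tree
$S\subseteq2^{<\omega}$ with $[S]=P$. Apply Proposition~\ref{prop:code} to $S$ and the
given $\varepsilon$ to obtain $X^\#$ and $X'^\#$.

\emph{There is no computable linear isometric isomorphism from $X^\#$ onto $X'^\#$}, as
it would yield a computable path of $S$, that is, a computable member of $P$.

\emph{Every Martin-L\"of random $Z$ computes one.} It suffices that some tail of $Z$ (the
result of deleting a finite initial segment, possibly empty) is in $P$; this is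
Ku\v{c}era's lemma. Write $U_1=[W]$ with $W$ a c.e.\ prefix-free set of strings, so that
$q:=\mu(U_1)=\sum_{w\in W}2^{-|w|}\le\frac12$. Let $W^n$ be the set of concatenations of
$n$ elements of $W$. Then
\[
\mu([W^n])\le\sum_{w_1,\dots,w_n\in W}2^{-|w_1|-\dots-|w_n|}=q^n\le2^{-n},
\]
so $([W^n])_n$ is a Martin-L\"of test. Suppose no tail of $Z$ is in $P$. Then every tail
of $Z$ has an initial segment in $W$. By induction on $n$, $Z$ has an initial segment in
$W^n$: delete the one already found for $n-1$, and apply this to the remaining tail. So
$Z\in\bigcap_n[W^n]$, contradicting randomness. Hence some tail of $Z$ is a path of $S$.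
It is computable from $Z$, and Proposition~\ref{prop:code} gives a $Z$-computable linear
isometric isomorphism from $X^\#$ onto $X'^\#$.

\emph{One space.} In particular, as random sequences exist, $X$ and $X'$ are
isometrically isomorphic. Let $\mathcal B=X$, $\mathcal B^\#=X^\#$, and let
$\mathcal B^+$ be the transport of $X'^\#$ to $X$ along an isometric isomorphism. The
same oracles compute linear isometric isomorphisms from $\mathcal B^\#$ onto
$\mathcal B^+$ as from $X^\#$ onto $X'^\#$, so $\mathcal B^\#$ and $\mathcal B^+$ are as
claimed in the theorem.

\emph{Measure.} It follows that no Martin-L\"of random degree is low for isometric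
isomorphism. The sequences whose degree is low for isometric isomorphism thus lie in the
complement of the set of Martin-L\"of random sequences, which is null.
\end{proof}

\section{Classification: proof of Theorem~\ref{thm:B}}\label{sec:class}

A \emph{$\Pi^0_1$ class} in Baire space is a set of the form
$\{f\in\omega^\omega:\forall n\,\mathcal R(f\restriction n)\}$ with $\mathcal R$ a
computable predicate. It is the set of paths of the computable tree
$\{\tau:\forall n\le|\tau|\ \mathcal R(\tau\restriction n)\}$. A list of conditions on
$f$, each of which, if it fails, is seen to fail from finitely many values of $f$ after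
finitely many steps, uniformly, defines a $\Pi^0_1$ class: let $\mathcal R(\tau)$ say
that no failure of the first $|\tau|$ conditions is seen from the values in $\tau$ in
$|\tau|$ steps. Pairs of functions on $\omega^2$ or on $\omega$ are coded as single
functions on $\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2): Condition (2) is a restriction of (1).

(2)$\Rightarrow$(3): Let $S$ be a computable tree with a $\mathbf d$-computable path. For
the $\varepsilon$ in (2), Proposition~\ref{prop:code} gives computable presentations with
a $\mathbf d$-computable linear isometric isomorphism. By (2) there is a computable one,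
so $S$ has a computable path.

(3)$\Rightarrow$(1): Let $\mathcal B^\#,\mathcal B^+$ be computable presentations. Let
$v_j$ and $w_m$ be the rational vectors given by the $j$-th and $m$-th formal
$F_0$-linear combinations for $\mathcal B^\#$ and $\mathcal B^+$, respectively. We want to
describe isometric isomorphisms by a $\Pi^0_1$ class. A function $g$ will record rational
approximations $w_{g(j,k)}$ to the image of $v_j$. A failure to be linear or isometric
is seen at a finite stage, but a failure to be onto is not, as being onto asks for the
existence of approximate preimages. We therefore let a second function $h$ name them: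
$v_{h(m,k)}$ should be mapped close to $w_m$.

Consider the pairs $(g,h)$ of functions $\omega^2\to\omega$ such that for all
$j,j',k,l,m\in\omega$ and $q\in F_0$:
\begin{enumerate}
\item[(i)] $\|w_{g(j,k)}-w_{g(j,l)}\|\le2^{-k}+2^{-l}$;
\item[(ii)] $\bigl|\,\|w_{g(j,k)}\|-\|v_j\|\,\bigr|\le2^{-k}$;
\item[(iii)] $\|w_{g(j,k)}+q\,w_{g(j',k)}-w_{g(j'',k)}\|\le(2+|q|)2^{-k}$, where $j''$ is
the code of the formal combination (combination $j$) $+\,q\cdot$ (combination $j'$);
\item[(iv)] $\|w_{g(h(m,k),k)}-w_m\|\le2\cdot2^{-k}$.
\end{enumerate}
The norms of rational vectors are uniformly computable reals, and a weak inequality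
between computable reals, if false, is seen to be false at a finite stage. So these pairs
form a $\Pi^0_1$ class, i.e.\ $[S]$ for a computable tree $S$.

\emph{If $\mathbf d$ computes a linear isometric isomorphism $Q$ from $\mathcal B^\#$
onto $\mathcal B^+$, then $\mathbf d$ computes a member.} Let $g(j,k)$ be such that
$\|w_{g(j,k)}-Q(v_j)\|\le2^{-k}$, and let $h(m,k)$ be the first $j$ found with
$\|Q(v_j)-w_m\|<2^{-k}$. Such a $j$ exists because $Q$ is onto and the $v_j$ are dense;
it can be found because $\|Q(v_j)-w_m\|$ is a $\mathbf d$-computable real, uniformly, so
that a strict inequality, if true, is seen to be true. Now (i) and (ii) are triangle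
inequalities, (ii) using $\|Q(v_j)\|=\|v_j\|$. In (iii), the three approximations have
errors at most $2^{-k}$, $|q|2^{-k}$ and $2^{-k}$, and
$Q(v_j)+qQ(v_{j'})-Q(v_{j''})=0$. In (iv), $w_{g(h(m,k),k)}$ is within $2^{-k}$ of
$Q(v_{h(m,k)})$, which is within $2^{-k}$ of $w_m$.

\emph{A computable member yields a computable linear isometric isomorphism.} If
$\mathbf d$ computes a linear isometric isomorphism, then by (3) there is a computable
member $(g,h)$. By (i), $\hat Q(j)=\lim_kw_{g(j,k)}$ exists and
$\|\hat Q(j)-w_{g(j,k)}\|\le2^{-k}$. Letting $k\to\infty$ in (ii) and (iii),
\[
\|\hat Q(j)\|=\|v_j\|,\qquad \hat Q(j)+q\,\hat Q(j')=\hat Q(j'').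
\]
If $v_j=v_{j'}$, take $q=-1$: then $v_{j''}=0$, so $\hat Q(j)-\hat Q(j')=\hat Q(j'')$ has
norm $0$. So $\hat Q(j)$ depends only on the vector $v_j$, and $Q(v_j)=\hat Q(j)$ defines
an $F_0$-linear isometry on the rational vectors of $\mathcal B^\#$. Since $F_0$ is dense
in $F$ and the rational vectors are dense in $\mathcal B$, $Q$ extends by continuity to an
$F$-linear isometry on $\mathcal B$. By (iv),
\[
\|Q(v_{h(m,k)})-w_m\|\le2^{-k}+2\cdot2^{-k}=3\cdot2^{-k},
\]
so the range of $Q$ is dense. As an isometric image of a complete space it is closed,
hence it is everything. Finally, $g$ is a computable function and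
$\|Q(v_j)-w_{g(j,k)}\|\le2^{-k}$, so $Q$ is computable.

(4)$\Rightarrow$(3): Let $S$ be a computable tree with a $\mathbf d$-computable path, and
take $\kappa,\kappa'$ from Lemma~\ref{lem:tree}. We turn the colorings into structures in
a finite language. Let $\mathcal M_\kappa$ be the structure whose domain consists of
points $P_i$ and colors $C_k$ $(i,k\in\omega)$, all distinct, with a unary predicate for
the colors, the relation $C_k<C_l$ for $k<l$, and the ternary relation
$\{(P_i,P_j,C_k):i\ne j,\ \kappa\{i,j\}=k\}$. It is a computable structure, and
so is $\mathcal M_{\kappa'}$. An isomorphism from $\mathcal M_\kappa$ to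
$\mathcal M_{\kappa'}$ sends colors to colors and preserves their order, which has type
$\omega$, so it sends $C_k$ to $C_k$ for all $k$. On the points it therefore is a color
isomorphism from $\kappa$ to $\kappa'$, and every color isomorphism arises in this way,
from an isomorphism of the same degree. By Lemma~\ref{lem:tree}, $\mathbf d$ computes an
isomorphism from $\mathcal M_\kappa$ to $\mathcal M_{\kappa'}$. By (4) there is a
computable one, and by Lemma~\ref{lem:tree} again, $S$ has a computable path.

(3)$\Rightarrow$(4): Let $\mathcal M,\mathcal N$ be computable structures: their domains
are computable subsets of $\omega$ and their relations and functions are uniformly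
computable. Consider the pairs $(f,f^{-1})$ where $f:\mathcal M\to\mathcal N$ is an
isomorphism, with both functions set to $0$ outside the respective domain. That
$f$ and $f^{-1}$ map into the right domains, are inverse to each other, and that $f$
preserves all relations (in both directions) and functions, are conditions whose failure
is seen at a finite stage. As with $h$ above, including $f^{-1}$ takes care of
surjectivity. So the pairs form a $\Pi^0_1$ class. If $\mathbf d$ computes an isomorphism
$f$, it computes $f^{-1}$ by search, and thus a member of the class. By (3) the class has
a computable member, whose first component is a computable isomorphism.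
\end{proof}

\section{Generic oracles: proof of Corollary~\ref{cor:C}}

Recall that $G\in2^\omega$ is \emph{$2$-generic} if for every $\Sigma^0_2$ set $C$ of
binary strings there is $\sigma\prec G$ such that $\sigma\in C$ ($G$ \emph{meets} $C$) or
no extension of $\sigma$ is in $C$. For each fixed $C$ the set of such $G$ is open and
dense, and there are countably many $C$, so the $2$-generic sequences are comeager. A
degree is $2$-generic if it contains a $2$-generic sequence.

For a Turing functional $\Phi$ and a string $\tau$, we say that $\Phi^\tau(n)$ is defined
if the computation halts within $|\tau|$ steps and asks only for bits in $\tau$; this is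
decidable and is preserved, with the same value, when $\tau$ is extended.

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Let $G$ be $2$-generic, let $S$ be a computable tree, and let $\Phi$ be a Turing
functional with $\Phi^G\in[S]$. The set of strings $\tau$ for which there is $n$ such that
$\Phi^\rho(n)$ is undefined for all $\rho\supseteq\tau$ is $\Sigma^0_2$. It is not met by
$G$, since $\Phi^G$ is total. The set of $\tau$ such that for some $n$,
$\Phi^\tau\restriction n$ is defined and not in $S$ is $\Sigma^0_1$. It is not met by
$G$, since $\Phi^G\in[S]$. By $2$-genericity, applied twice, there is $\sigma\prec G$ with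
no extension in either set. So for every $\tau\supseteq\sigma$:
\begin{itemize}
\item for every $n$ there is $\rho\supseteq\tau$ with $\Phi^\rho(n)$ defined;
\item whenever $\Phi^\tau\restriction n$ is defined, it is in $S$.
\end{itemize}
Search computably for strings $\sigma\subseteq\tau_0\subseteq\tau_1\subseteq\cdots$ such
that $\Phi^{\tau_n}(m)$ is defined for all $m\le n$. By the first property the search
always succeeds, and by the second $\bigcup_n\Phi^{\tau_n}$ is a path of $S$. It is
computable. So the degree of $G$ is low for paths, and by Theorem~\ref{thm:B} it is low
for isometric isomorphism of Banach spaces.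

The set of all $Z\in2^\omega$ whose degree is low for isometric isomorphism thus contains
the comeager set of $2$-generic sequences. It is null by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FM} Johanna N.~Y. Franklin and Timothy H. McNicholl, \emph{Degrees of and
lowness for isometric isomorphism}, arXiv:1911.05899 (2019).
\end{thebibliography}

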